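\title{A tropicalized number profile that is not polyhedral}

\begin{abstract}
The tropicalization of the number profile of a finite collection of connected graphs is a closed convex cone that records all pure binomial inequalities between their homomorphism numbers. We construct eleven connected graphs for which this cone is not polyhedral. The construction translates information inequalities for four random variables into binomial inequalities between homomorphism numbers, and it uses an infinite family of information inequalities due to Mat\'u\v{s}. More generally, for every $k\ge2$ the product of a ray with the closed convex cone generated by the entropy vectors of $k$ random variables is an exposed face of a tropicalized number profile.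
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple, that is, without loops or multiple edges. A \emph{homomorphism} from $J$ to $G$ is a map $V(J)\to V(G)$ that sends edges to edges; $\operatorname{Hom}(J;G)$ is the set of these maps and $\hom(J;G)$ is their number. The \emph{number profile} of a finite collection $\mathcal U=\{J_1,\dots,J_m\}$ of connected graphs is
\[
\mathcal N_{\mathcal U}=\{(\hom(J_1;G),\dots,\hom(J_m;G)) : G \text{ a graph}\}\subseteq\mathbb R^m_{\ge0}.
\]
For $E\subseteq\mathbb R^m_{\ge0}$ and $t>1$ let $\log_t(E)=\{(\log_t x_1,\dots,\log_t x_m): x\in E\cap\mathbb R^m_{>0}\}$. The \emph{tropicalization} of $E$ is the limit of sets $\operatorname{trop}(E)=\lim_{t\to\infty}\log_t(E)$.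

Tropicalization keeps only orders of magnitude: a point $y$ lies in $\operatorname{trop}(\mathcal N_{\mathcal U})$ when there are graphs $G_t$ with $\hom(J_i;G_t)=t^{\,y_i+o(1)}$ for all $i$. It is known, and recalled in Lemma~\ref{lem:cone}, that $\operatorname{trop}(\mathcal N_{\mathcal U})$ is a closed convex cone, and that a vector $c\in\mathbb R^m$ satisfies $c\cdot y\ge0$ on this cone exactly when the \emph{pure binomial inequality}
\begin{equation}\label{eq:binomial}
\prod_{i:\,c_i>0}\hom(J_i;G)^{c_i}\ \ge\ \prod_{i:\,c_i<0}\hom(J_i;G)^{-c_i}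
\end{equation}
holds for every graph $G$ with $\hom(J_i;G)>0$ for all $i$. A cone is \emph{polyhedral} if it is the solution set of finitely many linear inequalities, and \emph{rational polyhedral} if their coefficients can be taken rational. If $\operatorname{trop}(\mathcal N_{\mathcal U})$ is rational polyhedral, then finitely many inequalities \eqref{eq:binomial} with integer exponents yield all valid ones by taking positive powers and multiplying.

\begin{example}\label{ex:edge}
Let $\mathcal U=\{K_1,K_2\}$. A graph with $v$ vertices and $e\ge1$ edges has $\hom(K_1;G)=v$ and $\hom(K_2;G)=2e$, and $1\le 2e\le v^2$. So the cone lies in $\{(y_1,y_2):0\le y_2\le2y_1\}$. Complete graphs give the ray through $(1,2)$, and one edge together with many isolated vertices gives the ray through $(1,0)$. By convexity the cone is the whole sector.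
\end{example}

Besides such examples, the structure of the cone points the same way. For connected $J$ we have
\begin{equation}\label{eq:union}
\hom(J;G\sqcup G')=\hom(J;G)+\hom(J;G'),
\end{equation}
and $\log(a+b)$ differs from $\max(\log a,\log b)$ by at most $\log2$. Hence the cone is closed under coordinatewise maximum as well as under addition, and both operations are piecewise linear with integer coefficients. One might guess a positive answer to the following question, which comes from the paper of Blekherman and Raymond~\cite{BR}: \emph{is $\operatorname{trop}(\mathcal N_{\mathcal U})$ a rational polyhedral cone for every finite collection $\mathcal U$ of connected graphs?} The answer is no, and rationality is not the obstruction.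

\begin{theorem}\label{thm:main}
There is an explicit collection $\mathcal U$ of $11$ finite connected simple graphs such that $\operatorname{trop}(\mathcal N_{\mathcal U})$ is not a polyhedral cone.
\end{theorem}

Adding graphs to the collection does not repair this.

\begin{corollary}\label{cor:robust}
Let $\mathcal U$ be the collection constructed in Section~\ref{sec:eleven}. For every finite collection $\mathcal U'\supseteq\mathcal U$ of finite connected simple graphs, $\operatorname{trop}(\mathcal N_{\mathcal U'})$ is not polyhedral.
\end{corollary}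

The curvature of the cone comes from Shannon entropy, and the link is not special to one example. Let $[k]=\{1,\dots,k\}$. The \emph{entropy vector} of random variables $Y_1,\dots,Y_k$ with finite alphabets is $(H(Y_S))_{\emptyset\ne S\subseteq[k]}$, where $Y_S=(Y_i)_{i\in S}$ and $H$ is Shannon entropy. Let $\overline\Gamma{}^*_k\subseteq\mathbb R^{2^k-1}$ be the closed convex cone generated by all entropy vectors. (By Zhang and Yeung~\cite{ZY} this is the closure of the set of entropy vectors; we do not need this fact.) An \emph{exposed face} of a convex cone $\mathcal C$ is a set $\mathcal C\cap\{\phi=0\}$, where $\phi$ is a linear functional with $\phi\ge0$ on $\mathcal C$.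

\begin{theorem}\label{thm:universal}
For every $k\ge2$ there is a finite collection $\mathcal U_k$ of finite connected simple graphs such that $\operatorname{trop}(\mathcal N_{\mathcal U_k})$ has an exposed face linearly isomorphic to $\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$.
\end{theorem}

The proof of Theorem~\ref{thm:main} has a graph half and an entropy half. A uniformly random homomorphism from a graph $R$ into $G$ is a family of random variables whose joint entropies are bounded above and below by homomorphism numbers (Section~\ref{sec:dictionary}); to make these bounds sharp for an arbitrary joint law we attach a rigid frame to all our graphs (Section~\ref{sec:frame}). On the entropy side we prove an infinite family of inequalities for four random variables, due to Mat\'u\v{s}, and construct laws showing that a certain limit of these inequalities cannot come from a finite list (Section~\ref{sec:four}). Section~\ref{sec:eleven} joins the two halves, and Section~\ref{sec:faces} proves Theorem~\ref{thm:universal}.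

\section{Cones, entropy and types}\label{sec:prelim}

Logarithms are natural from now on.

\subsection{Log vectors}
Sets $E_t\subseteq\mathbb R^m$ converge to $E$ as $t\to\infty$ if every point of $E$ is a limit of points $y_t\in E_t$, and every limit of a sequence $y_i\in E_{t_i}$ with $t_i\to\infty$ lies in $E$. If $\hom(J_i;G)>0$ for all $i$, the \emph{log vector} of $G$ is $y(G)=(\log\hom(J_i;G))_{i=1}^m$.

\begin{lemma}\label{lem:cone}
The set $\operatorname{trop}(\mathcal N_{\mathcal U})$ is the closed convex cone generated by the log vectors. In particular, it contains every log vector, and a linear functional is nonnegative on it if and only if it is nonnegative on all log vectors.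
\end{lemma}

\begin{proof}
Let $\mathcal L$ be the set of log vectors and $\mathcal C$ the closed convex cone it generates. Large complete graphs show that $\mathcal L\neq\emptyset$. In the categorical product $G\times G'$, the vertices $(v,v')$ and $(w,w')$ are adjacent when $vw\in E(G)$ and $v'w'\in E(G')$; thus $\hom(J;G\times G')=\hom(J;G)\hom(J;G')$, and $\mathcal L$ is closed under addition. With $\tau=\log t$ we have $\log_t(\mathcal N_{\mathcal U})=\tau^{-1}\mathcal L\subseteq\mathcal C$, so all limits of sequences as above lie in $\mathcal C$. Conversely, if $y'=\sum_j\lambda_j y_j$ is a finite sum with $\lambda_j\ge0$ and $y_j\in\mathcal L$, then the points $\tau^{-1}\sum_j(\lfloor\tau\lambda_j\rfloor+1)y_j\in\tau^{-1}\mathcal L$ tend to $y'$. Such $y'$ are dense in $\mathcal C$, so the distance from any $y\in\mathcal C$ to $\tau^{-1}\mathcal L$ tends to $0$.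
\end{proof}

The inequality $c\cdot y(G)\ge0$ is the logarithm of \eqref{eq:binomial}, which gives the description stated in the introduction.

\subsection{A test for non-polyhedrality}
The inequalities that define a polyhedral cone $\mathcal C$ may be taken homogeneous: if $M\ge b$ on $\mathcal C$, then $b\le0$ because $0\in\mathcal C$, and $M\ge0$ on $\mathcal C$ by scaling, so $M\ge b$ can be replaced by $M\ge0$. Farkas' lemma states that a linear functional that is nonnegative on $\{M_1\ge0,\dots,M_r\ge0\}$ is a nonnegative combination of the linear functionals $M_1,\dots,M_r$.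

\begin{lemma}\label{lem:test}
Let $\mathcal C\subseteq\mathbb R^m$ be a cone and let $u,\Phi,\Psi$ be linear functionals such that
\begin{enumerate}
\item[(a)] $s\,\Phi+u+\frac{s(s+1)}2\Psi\ge0$ on $\mathcal C$ for every integer $s\ge1$;
\item[(b)] for every $\lambda\ge0$ there is $y\in\mathcal C$ with $\Phi(y)+\lambda\Psi(y)<0$.
\end{enumerate}
Then $\mathcal C$ is not polyhedral.
\end{lemma}

\begin{proof}
If $y\in\mathcal C$ and $\Psi(y)\le0$, then (a) gives $\Phi(y)\ge-u(y)/s$ for all $s$, so $\Phi(y)\ge0$. Suppose $\mathcal C=\{M_1\ge0,\dots,M_r\ge0\}$. Then $\Phi\ge0$ on $\{M_1\ge0,\dots,M_r\ge0,\,-\Psi\ge0\}$, and by Farkas' lemma $\Phi=\sum_j\mu_jM_j-\lambda\Psi$ with $\mu_j,\lambda\ge0$. Hence $\Phi+\lambda\Psi\ge0$ on $\mathcal C$, contrary to (b).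
\end{proof}

The model is the round cone $\{(u,\Phi,\Psi):u\ge0,\ \Psi\ge0,\ \Phi^2\le2u\Psi\}$. It satisfies (a) because $s|\Phi|\le2\sqrt{u\cdot s^2\Psi/2}\le u+s^2\Psi/2$, and it satisfies (b) at the points $(1,-\varepsilon,\varepsilon^2)$ with small $\varepsilon>0$. The same scaling, $\Phi$ of order $-\varepsilon$ and $\Psi$ of order $\varepsilon^2$, will appear in Proposition~\ref{prop:laws}.

\subsection{Entropy}
Random variables have finite alphabets, except for some integer-valued variables of finite entropy in Section~\ref{sec:laws}. Juxtaposition denotes tuples, so $XY=(X,Y)$. The entropy of $X$ with law $p$ is $H(X)=H(p)=-\sum_xp(x)\log p(x)$. We put $H(X|Y)=H(XY)-H(Y)$ and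
\[
I(X{:}Y|Z)=H(XZ)+H(YZ)-H(XYZ)-H(Z)=H(X|Z)-H(X|YZ),
\]
and we write $I(X{:}Y)$ when $Z$ is constant. We use the following textbook facts.
\begin{enumerate}
\item[(E1)] If $X$ takes at most $a$ values, then $H(X)\le\log a$, with equality for the uniform law on $a$ values.
\item[(E2)] $H(X|Z)=\sum_z\Pr(Z=z)\,H(X|Z=z)\ge0$, where $H(X|Z=z)$ is the entropy of the conditional law.
\item[(E3)] $I(X{:}Y|Z)\ge0$, with equality if $X$ and $Y$ are independent given $Z$. Equivalently $H(X|YZ)\le H(X|Z)$ and $H(XY|Z)\le H(X|Z)+H(Y|Z)$.
\item[(E4)] The chain rule: $I(X{:}YY'|Z)=I(X{:}Y|Z)+I(X{:}Y'|YZ)$.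
\end{enumerate}

\subsection{Types}
To turn a law into a graph we need finite sets whose sizes are exponentials of entropies. Let $(Y_1,\dots,Y_k)$ have a law $p$ with rational probabilities, and let $N$ be \emph{admissible}, meaning that $Np(\omega)$ is an integer for all $\omega$. The \emph{type class} $T$ is the set of $k$-tuples $(t_1,\dots,t_k)$ of sequences of length $N$ such that each value $\omega$ of $(Y_1,\dots,Y_k)$ is read off at exactly $Np(\omega)$ of the $N$ positions. For $\emptyset\ne S\subseteq[k]$, let $t_S=(t_i)_{i\in S}$ and $T_S=\{t_S:t\in T\}$.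

\begin{lemma}\label{lem:types}
As $N\to\infty$ along admissible values, $\frac1N\log|T_S|\to H(Y_S)$. The number of pairs $(t,t')\in T^2$ with $t_S=t'_S$ is $|T|^2/|T_S|$.
\end{lemma}

\begin{proof}
Let $p_S$ be the law of $Y_S$. The set $T_S$ lies in the type class of $p_S$. The symmetric group on the $N$ positions acts on $T$ and on this class, compatibly with the projection, and it is transitive on the class. So $T_S$ is the whole class and all fibers of $T\to T_S$ have size $|T|/|T_S|$; the number of pairs is $|T_S|\,(|T|/|T_S|)^2$. Moreover $|T_S|=N!/\prod_\omega(Np_S(\omega))!$, and Stirling's formula $\log a!=a\log a-a+O(\log(a+1))$ gives $\log|T_S|=NH(p_S)+O(\log N)$.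
\end{proof}

\section{Entropies between homomorphism numbers}\label{sec:dictionary}

Let $R$ be a graph and $S\subseteq V(R)$. We write $R[S]$ for the induced subgraph and $R\sqcup_SR$ for the graph obtained from two disjoint copies of $R$ by identifying the two copies of each vertex of $S$. A homomorphism $R\sqcup_SR\to G$ is the same as a pair of homomorphisms $R\to G$ that agree on $S$.

\begin{lemma}\label{lem:sandwich}
Let $\hom(R;G)>0$, let $X$ be a uniformly random element of $\operatorname{Hom}(R;G)$, and let $X_S$ be its restriction to $S$. Then $H(X)=\log\hom(R;G)$ and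
\[
2\log\hom(R;G)-\log\hom(R\sqcup_SR;G)\ \le\ H(X_S)\ \le\ \log\hom(R[S];G).
\]
\end{lemma}

\begin{proof}
The equality and the upper bound follow from (E1), since $X_S$ takes values in $\operatorname{Hom}(R[S];G)$. For the lower bound let $X'$ be independent of $X$ given $X_S$, with the same conditional law. The pair $(X,X')$ agrees on $S$, so it takes values in $\operatorname{Hom}(R\sqcup_SR;G)$, and its entropy is $H(X_S)+2H(X|X_S)=2H(X)-H(X_S)$. Now apply (E1).
\end{proof}

So $+H(X_S)$ is bounded above using an induced subgraph, and $-H(X_S)$ is bounded above using a glued double. Every valid inequality $\sum_Sc_SH(X_S)\ge0$ therefore yields a binomial inequality. To learn something about the shape of the cone we also need the converse: for a given law, a graph $G$ in which the bounds are sharp and $H(X_S)$ is the prescribed entropy. The smallest case shows both the idea and the obstacle.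

\begin{example}\label{ex:cherry}
Let $R=K_2$ with vertices $1,2$ and $S=\{1\}$. Then $R[S]=K_1$, and $R\sqcup_SR$ is the path $K_{1,2}$. Write $(x,u,z)$ for the log vector of $G$ with respect to $(K_1,K_2,K_{1,2})$. Lemma~\ref{lem:sandwich} gives $2u-z\le H(X_1)\le x$. The resulting inequality $x+z\ge2u$ reads $|V(G)|\sum_vd_v^2\ge(\sum_vd_v)^2$ in terms of degrees, which is the Cauchy--Schwarz inequality.

Now let $(Y_1,Y_2)$ have a rational law, and let $G_N$ be the bipartite graph with sides $T_1,T_2$ and edge set $T$. A vertex of $T_i$ has degree $|T|/|T_i|$. If we count only the maps that send the vertex $1$ to the side $T_1$, we get $|T_1|$, $|T|$ and $|T|^2/|T_1|$, and after taking logarithms and dividing by $N$ the limit is $(H(Y_1),\,H(Y_1Y_2),\,2H(Y_1Y_2)-H(Y_1))$: both bounds are sharp. But homomorphisms may also send $1$ to $T_2$. The true counts are $|T_1|+|T_2|$, $2|T|$ and $|T|^2/|T_1|+|T|^2/|T_2|$, with limit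
\[
\bigl(\max_iH(Y_i),\ H(Y_1Y_2),\ 2H(Y_1Y_2)-\min_iH(Y_i)\bigr).
\]
If $Y_1$ is constant and $Y_2$ is a fair bit, then $G_N$ is a star with $\binom N{N/2}$ leaves, and $x/N\to\log2$ instead of $H(Y_1)=0$. No choice of $G$ avoids the symmetry: the automorphism of $K_2$ gives $X_1$ and $X_2$ the same law for every $G$.
\end{example}

We need graphs $R$ whose vertices carry labels that homomorphisms into our model graphs must respect, although graphs have no labels.

\section{A rigid frame}\label{sec:frame}

We simulate labels by adjacency to a fixed graph $F$, the frame. The frame should map only onto itself, and each label should be recognizable from the positions at which it is attached.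

Let $P$ be a graph on the \emph{labels} $\{1,\dots,M\}$ with clique number $\omega(P)\le4$; it records which labels may be adjacent. Put $q=20M$ and $n=5q+1=100M+1$. The \emph{frame} $F$ is the graph on $\mathbb Z_n$ in which two vertices are adjacent when their cyclic distance is $1,2,3$ or $4$. For $1\le r\le M$ let
\[
\Delta_r=\{r,\ 10M+2r,\ 30M+3r\}\subseteq\mathbb Z_n .
\]
The three elements lie in the disjoint intervals $[1,M]$, $[10M+2,12M]$, $[30M+3,33M]$ and each of them determines $r$, so the sets $\Delta_r$ are pairwise disjoint. All differences are less than $n/2$, so the cyclic distances within $\Delta_r$ are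
\begin{equation}\label{eq:distances}
10M+r\ <\ 20M+r\ <\ 30M+2r .
\end{equation}
They are distinct, they exceed $8$, and the smallest one determines $r$. Let $R=R(P)$ be the disjoint union of $F$ and $P$ with each label vertex $r$ joined to the three vertices of $\Delta_r$.

\begin{definition}\label{def:labeled}
A \emph{labeled graph over $R$} is a graph $G$ that contains $F$ as an induced subgraph, together with a label $\ell(v)\in\{1,\dots,M\}$ for each vertex $v$ outside $F$, such that
\begin{enumerate}
\item[(i)] the set of neighbors of $v$ in $F$ is exactly $\Delta_{\ell(v)}$;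
\item[(ii)] if $v,w$ are adjacent vertices outside $F$, then $\ell(v)\ell(w)\in E(P)$.
\end{enumerate}
The \emph{canonical map} $\chi_G:G\to R$ is the identity on $F$ and sends $v\notin F$ to the label vertex $\ell(v)$.
\end{definition}

The canonical map is a homomorphism, by (ii) and because the frame neighbors of $v$ are contained in $\Delta_{\ell(v)}$. Since $v$ is moreover adjacent to all of $\Delta_{\ell(v)}$ and $F$ is connected, every labeled graph is connected. For every set $S$ of labels, $R[F\cup S]$ and $R\sqcup_{F\cup S}R$ are labeled graphs over $R$, with the labels inherited from $R$.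

\begin{lemma}\label{lem:rigid}
\begin{enumerate}
\item[(a)] Every homomorphism $F\to R$ is an automorphism of $F$ followed by the inclusion, and $\operatorname{Aut}F$ is the dihedral group of order $2n$. If $G$ is a labeled graph over $R$, then $\hom(F;G)=2n$.
\item[(b)] If $J$ is a labeled graph over $R$ with at least one vertex outside $F$, then $\chi_J$ is the only homomorphism $J\to R$.
\item[(c)] If $J$ is as in (b) and $G$ is a labeled graph over $R$, then the homomorphisms $J\to G$ are exactly the maps that are the identity on $F$, send each vertex outside $F$ to a vertex outside $F$ with the same label, and preserve the edges between vertices outside $F$.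
\end{enumerate}
\end{lemma}

\begin{proof}
(a) \emph{The frame maps into the frame.} Consider a clique of $R$ that contains a label vertex $r$. If it has no frame vertex, it has at most $\omega(P)\le4$ vertices. If it has a frame vertex $f$, then every label vertex $r'$ of the clique satisfies $f\in\Delta_{r'}$, so $r'=r$ by disjointness; its frame vertices lie in $\Delta_r$, which is independent by \eqref{eq:distances}; so the clique has two vertices. Hence all $5$-cliques of $R$ lie in $F$. Every vertex $i$ of $F$ lies in the $5$-clique $\{i,\dots,i+4\}$, and a homomorphism into a loopless graph maps $5$-cliques onto $5$-cliques. So a homomorphism $F\to R$ is an endomorphism of $F$.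

\emph{Endomorphisms are bijective.} Cyclically consecutive elements of an independent set of $F$ are at least $5$ steps apart, so an independent set has at most $\lfloor n/5\rfloor=q$ elements. As $5q<n$, the graph $F$ is not $5$-colorable. On the other hand, $i\mapsto i\bmod5$ is a proper coloring of $F-0$ on the vertices $1,\dots,5q$: if $i<j$ are adjacent, then $j-i\in\{1,2,3,4\}$ or $n-(j-i)\in\{1,2,3,4\}$, and since $j-i\le5q-1$ the second case means $j-i\in\{5q-3,5q-2,5q-1\}$; in no case is $j-i$ divisible by $5$. By rotation $F-v$ is $5$-colorable for every $v$. An endomorphism missing a vertex $v$, followed by a $5$-coloring of $F-v$, would $5$-color $F$. So every endomorphism is a bijection; it maps the finite edge set injectively into itself, hence onto itself, and is an automorphism.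

\emph{Automorphisms are dihedral.} For $d\in\{1,2,3,4\}$ the common neighbors of $0$ and $d$ are the elements of $\{d-4,\dots,4\}\setminus\{0,d\}$, of which there are $7-d$. So an automorphism preserves the edges with $d=1$, which form the $n$-cycle, and is therefore a rotation or a reflection. Conversely, rotations and reflections preserve cyclic distance.

Finally, if $f:F\to G$ is a homomorphism into a labeled graph, then $\chi_G\circ f$ maps $F$ into $F$. Only frame vertices of $G$ are sent to $F$ by $\chi_G$, so $f$ is an endomorphism of $F$. This gives $\hom(F;G)=2n$.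

(b) Let $\psi:J\to R$ be a homomorphism. By (a), $\alpha=\psi|_F$ is dihedral. Let $v\notin F$ have label $r$. Since $v$ is adjacent to all of $\Delta_r$, the vertex $\psi(v)$ is adjacent to the three elements of $\alpha(\Delta_r)$, whose mutual distances are those in \eqref{eq:distances}. Two neighbors of a frame vertex in $F$ have distance at most $8$, so $\psi(v)$ is a label vertex $r'$, and $\alpha(\Delta_r)\subseteq\Delta_{r'}$. Both sets have three elements, so they are equal, and comparing smallest distances gives $r'=r$. Thus $\psi(v)=\ell(v)$ for every $v\notin F$. As such a $v$ exists, $\alpha$ permutes some $\Delta_r$ and preserves distances. The three distances are distinct, so $\alpha$ fixes each pair in $\Delta_r$ as a set, hence each point. A nontrivial rotation fixes no point of $\mathbb Z_n$, and a reflection $i\mapsto a-i$ fixes exactly one because $n$ is odd. So $\alpha$ is the identity and $\psi=\chi_J$.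

(c) If $f:J\to G$ is a homomorphism, then $\chi_G\circ f=\chi_J$ by (b). A frame vertex $i$ is the only preimage of $i$ under $\chi_G$, so $f(i)=i$; the preimages of a label vertex $r$ are the vertices of $G$ with label $r$, so $f$ preserves labels. Conversely, let $f$ be a map as described. The only edges left to check join $v\notin F$ to some $i\in\Delta_{\ell(v)}$, and $f(v)$ is adjacent to $i=f(i)$ because $f(v)$ has label $\ell(v)$ and $G$ satisfies (i).
\end{proof}

\begin{remark}
The congruence $n\equiv1\pmod5$ matters: for $5\mid n$ the coloring $i\mapsto i\bmod5$ maps $F$ onto the clique $\{0,\dots,4\}$. The bound $\omega(P)\le4$ keeps the $5$-cliques of the frame from being sent to label vertices. In (i), containment in $\Delta_{\ell(v)}$ would not suffice: for $F$ plus an isolated labeled vertex the canonical map is a homomorphism, but (b) fails.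
\end{remark}

Rigidity holds only in labeled target graphs. In an arbitrary graph $G$ the frame may be placed in many ways, and its image $Z$ becomes one more random variable. We shall condition on it.

\section{Four random variables}\label{sec:four}

For random variables $A,B,C,D$ put
\[
\mathrm{Ing}=I(C{:}D|A)+I(C{:}D|B)+I(A{:}B)-I(C{:}D),\qquad \sigma=I(A{:}C|D)+I(A{:}D|C).
\]
When the informations are expanded, $H(A)$ and $H(B)$ cancel and
\begin{align}
\mathrm{Ing}={}&H(AC)+H(AD)+H(BC)+H(BD)+H(CD)\notag\\
&-H(C)-H(D)-H(AB)-H(ACD)-H(BCD),\label{eq:ing}\\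
\sigma={}&H(AC)+H(AD)+2H(CD)-H(C)-H(D)-2H(ACD).\label{eq:sigma}
\end{align}
We show that $\mathrm{Ing}$ and $\sigma$ behave like $\Phi$ and $\Psi$ in Lemma~\ref{lem:test}.

\subsection{The inequalities of Mat\'u\v{s}}

\begin{proposition}[Mat\'u\v{s}'s inequalities]\label{prop:matus}
For all random variables $A,B,C,D$ with finite alphabets and all integers $s\ge1$,
\[
s\,\mathrm{Ing}+I(C{:}D|A)+\tfrac{s(s+1)}2\,\sigma\ge0 .
\]
\end{proposition}

The idea is to observe $(C,D)$ through many independent copies of the channel that produces $A$, and to follow the information $a_j$ that $j$ copies carry about $(C,D)$. Suppose $\sigma=0$. We shall see that each new copy raises $a_j$ by at least $-\mathrm{Ing}$, while the total increase is at most $I(C{:}D|A)$ for any number of copies. This forces $\mathrm{Ing}\ge0$. The proposition keeps track of the error terms in $\sigma$.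

\begin{proof}
Put $A_0=A$ and adjoin $A_1,\dots,A_s$ so that, given $(C,D)$, the variables $(A_0,B),A_1,\dots,A_s$ are independent and each $A_i$ has the conditional law of $A$. Given $(C,D)$ the variables $A_0,\dots,A_s$ are independent and identically distributed, so for $1\le j\le s+1$ the information $a_j$ between $CD$ and a tuple of $j$ of these variables does not depend on which $j$ are chosen. Fix $1\le j\le s$ and let $E=(A_1,\dots,A_j)$. Then $E$ is independent of $(A,B)$ given $(C,D)$, so
\begin{equation}\label{eq:markov}
H(E|ACD)=H(E|BCD)=H(E|ABCD)=H(E|CD).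
\end{equation}

\emph{Step 1: $I(E{:}CD)\le I(E{:}CD|A)+I(E{:}CD|B)+I(A{:}B)$.} By \eqref{eq:markov}, $I(E{:}CD|A)=H(E|A)-H(E|CD)$ and $I(E{:}CD|B)=H(E|B)-H(E|CD)$. So the right side minus the left side is
\[
H(E|A)+H(E|B)+I(A{:}B)-H(E)-H(E|CD).
\]
The first four terms add up to $H(AE)+H(BE)-H(AB)-H(E)=I(A{:}B|E)+H(E|AB)$. The difference is thus $I(A{:}B|E)+H(E|AB)-H(E|ABCD)$, which is nonnegative by (E3).

\emph{Step 2: $I(E{:}CD|B)\le I(C{:}D|B)+I(E{:}C|D)+I(E{:}D|C)$, and the same with $A$ in place of $B$.} By (E4), $I(E{:}CD|B)=I(E{:}C|B)+I(E{:}D|BC)$. By (E3), (E4) and $I(E{:}B|CD)=0$,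
\begin{align*}
I(E{:}C|B)&\le I(DE{:}C|B)=I(C{:}D|B)+I(E{:}C|BD),\\
I(E{:}C|BD)&\le I(E{:}BC|D)=I(E{:}C|D)+I(E{:}B|CD)=I(E{:}C|D),\\
I(E{:}D|BC)&\le I(E{:}BD|C)=I(E{:}D|C)+I(E{:}B|CD)=I(E{:}D|C).
\end{align*}
Only $I(E{:}B|CD)=0$ was used about $B$, and $I(E{:}A|CD)=0$ holds as well.

\emph{Step 3: $I(E{:}C|D)+I(E{:}D|C)\le j\sigma$.} Each $(A_i,C,D)$ has the law of $(A,C,D)$. By conditional independence $H(E|CD)=jH(A|CD)$, and by (E3) $H(E|D)\le jH(A|D)$. So $I(E{:}C|D)\le jI(A{:}C|D)$. Exchanging $C$ and $D$ gives $I(E{:}D|C)\le jI(A{:}D|C)$.

\emph{Step 4: one more copy.} By (E4), $I(E{:}CD|A)=I(AE{:}CD)-I(A{:}CD)=a_{j+1}-a_1$. Steps 1--3 give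
\begin{equation}\label{eq:step}
a_j\le a_{j+1}-a_1+I(C{:}D|B)+I(A{:}B)+j\sigma .
\end{equation}
Expanding $I(C{:}AD)$ in two ways by (E4) gives $I(C{:}D)-I(C{:}D|A)=I(A{:}C)-I(A{:}C|D)$. Together with $a_1=I(A{:}CD)=I(A{:}C)+I(A{:}D|C)$ this yields $I(C{:}D)-I(C{:}D|A)=a_1-\sigma$, that is, $I(C{:}D|B)+I(A{:}B)-a_1=\mathrm{Ing}-\sigma$. So \eqref{eq:step} says
\[
a_{j+1}-a_j\ \ge\ -\mathrm{Ing}-(j-1)\sigma .
\]

\emph{Step 5: all copies.} Summing over $j=1,\dots,s$ gives $a_{s+1}-a_1\ge-s\,\mathrm{Ing}-\frac{s(s-1)}2\sigma$. Steps 2 (with $A$) and 3 for $j=s$ give $a_{s+1}-a_1=I(A_1\cdots A_s{:}CD|A)\le I(C{:}D|A)+s\sigma$. Since $\frac{s(s-1)}2+s=\frac{s(s+1)}2$, the claim follows.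
\end{proof}

\subsection{Laws with $\sigma$ of second order}\label{sec:laws}

\begin{proposition}\label{prop:laws}
For every $\lambda\ge0$ there are random variables $A,B,C,D$ with finite alphabets and rational joint law such that $\mathrm{Ing}+\lambda\sigma<0$.
\end{proposition}

We take all four variables in a cyclic group, with $B$ uniform and independent of the differences, so that every entropy reduces to an entropy of differences. Let $C-B=U$ and $D-B=V$ be random signs and $A-B=\xi$. Then $\sigma$ measures how much $C-D$ reveals about $A-C$ and $A-D$. We arrange that the conditional laws of these differences are shifts by at most $1$ of a law $Q$ with $Q(x+1)/Q(x)=1+O(\varepsilon)$; such shifts are hard to tell apart, and $\sigma=O(\varepsilon^2)$. To make $\mathrm{Ing}$ negative, $\xi$ needs more entropy than $Q$. There is freedom on the event $U=V$, where only the law of $\xi-U$ is prescribed: we let $U$ be the sign of $\xi-U$, which pushes $\xi$ away from the center and gains entropy of order $\varepsilon$.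

\begin{proof}
\emph{The law.} Let $\varepsilon\in(0,\frac12)$ be rational and $\theta=1-\varepsilon$. Let $Q$ be the law on $\mathbb Z$ with $Q(x)=\frac\varepsilon2\theta^{x-1}$ for $x\ge1$ and $Q(x)=\frac\varepsilon2\theta^{-x}$ for $x\le0$. It is invariant under $x\mapsto1-x$, gives mass $\frac12$ to each of $\{x\ge1\}$ and $\{x\le0\}$, and satisfies $Q(x+1)/Q(x)\in\{\theta,1,\theta^{-1}\}$. Let $Q^+,Q^-$ be the conditional laws on these two halves, and let $Q_k(x)=Q(x-k)$. Let $U,V$ be independent and uniform on $\{1,-1\}$, and let $\xi$ be an integer variable such that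
\[
\xi\sim Q\ \text{ if } U\ne V,\qquad \xi-1\sim Q^+\ \text{ if } U=V=1,\qquad \xi+1\sim Q^-\ \text{ if } U=V=-1 .
\]
Let $L\ge5$, let $B$ be uniform on $\mathbb Z_L$ and independent of $(U,V,\xi)$, and set
\[
A=B+\xi,\qquad C=B+U,\qquad D=B+V\qquad\text{in }\mathbb Z_L .
\]
Write $[\,\cdot\,]$ for reduction modulo $L$. The conditional probabilities of $[\xi]$ given $(U,V)$ are finite sums of geometric series with rational first term and ratio $\theta^L$, so the joint law of $A,B,C,D$ is rational.

\emph{Entropies.} Let $\delta=U-V\in\{0,2,-2\}$. Since $L\ge5$, the residues $[U],[V],[\delta]$ determine $U,V,\delta$. Given $(U,V,\xi)$, each of $B,C,D$ is uniform on $\mathbb Z_L$, so each is uniform and independent of $(U,V,\xi)$. A tuple of our variables is equivalent to one of $B,C,D$ together with differences; for instance $AC$ is equivalent to $(C,[\xi-U])$ and $ACD$ to $(D,\delta,[\xi-V])$. Hence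
\begin{gather*}
H(C)=H(D)=\log L,\qquad H(BC)=H(BD)=\log L+\log2,\\
H(BCD)=\log L+2\log2,\qquad H(AB)=\log L+H([\xi]),\\
H(AC)=\log L+H([\xi-U]),\qquad H(AD)=\log L+H([\xi-V]),\\
H(CD)=\log L+H(\delta),\qquad H(ACD)=\log L+H(\delta)+H([\xi-V]\,|\,\delta).
\end{gather*}
In \eqref{eq:ing} and \eqref{eq:sigma} the terms $\log L$, $\log2$ and $H(\delta)$ cancel:
\begin{align*}
\sigma&=H([\xi-U])+H([\xi-V])-2H([\xi-V]\,|\,\delta),\\
\mathrm{Ing}&=\sigma-\bigl(H([\xi])-H([\xi-V]\,|\,\delta)\bigr).
\end{align*}

\emph{Removing the modulus.} Let $\eta$ be an integer variable with law $p$ and $H(\eta)<\infty$, and let $\tau$ be the indicator of $|\eta|<L/2$. When $\tau=1$, the residue $[\eta]$ determines $\eta$. Therefore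
\[
0\le H(\eta)-H([\eta])=H(\eta\,|\,[\eta])\le H(\tau)+\Pr(\tau=0)H(\eta|\tau=0)\le H(\tau)+\sum_{|x|\ge L/2}p(x)\log\frac1{p(x)},
\]
which tends to $0$ as $L\to\infty$. We apply this to $\xi$, $\xi-U$, $\xi-V$ and to the three conditional laws of $\xi-V$ given $\delta$, whose entropies are found to be finite below. So $\sigma\to\sigma_\infty$ and $\mathrm{Ing}\to\mathrm{Ing}_\infty$, given by the same formulas without brackets, and it suffices to find $\varepsilon$ with $\mathrm{Ing}_\infty+\lambda\sigma_\infty<0$.

\emph{The differences.} Given $\delta=0$ (probability $\frac12$), $\xi-U=\xi-V$ has law $\frac12Q^++\frac12Q^-=Q$. Given $\delta=2$ (probability $\frac14$), $\xi-V=\xi+1\sim Q_1$ and $\xi-U=\xi-1\sim Q_{-1}$. Given $\delta=-2$ (probability $\frac14$), $\xi-V\sim Q_{-1}$ and $\xi-U\sim Q_1$. So $H(\xi-V|\delta)=H(Q)$, and both $\xi-U$ and $\xi-V$ have the law $\overline Q=\sum_kw_kQ_k$ with $w_0=\frac12$ and $w_{1}=w_{-1}=\frac14$. Its entropy is at most $H(\delta)+H(Q)$. Hence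
\begin{equation}\label{eq:limits}
\sigma_\infty=2\bigl(H(\overline Q)-H(Q)\bigr),\qquad \mathrm{Ing}_\infty=\sigma_\infty-\bigl(H(\xi)-H(Q)\bigr).
\end{equation}

\emph{$\sigma_\infty\le128\varepsilon^2$.} Since $H(Q_k)=H(Q)$, we have $H(\overline Q)-H(Q)=\sum_kw_k\sum_xQ_k(x)\log\bigl(Q_k(x)/\overline Q(x)\bigr)$. The ratios $Q_{k'}(x)/Q_k(x)$ with $k,k'\in\{0,\pm1\}$ lie in $[\theta^2,\theta^{-2}]$, hence so do their average $\overline Q(x)/Q_k(x)$ and its inverse. Thus $|Q_k(x)/\overline Q(x)-1|\le\theta^{-2}-1=\varepsilon(1+\theta)/\theta^2\le8\varepsilon$, as $\frac12<\theta<1$. Using $\log a\le a-1$,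
\[
\sum_xQ_k\log\frac{Q_k}{\overline Q}\ \le\ \sum_x\frac{Q_k^2}{\overline Q}-1\ =\ \sum_x\overline Q\,\Bigl(\frac{Q_k}{\overline Q}-1\Bigr)^2\ \le\ 64\varepsilon^2 .
\]

\emph{$H(\xi)-H(Q)\ge\frac\varepsilon2\log2$.} Let $h(a)=-a\log a-(1-a)\log(1-a)$. The geometric law $\varepsilon\theta^j$ $(j\ge0)$ has mean $\theta/\varepsilon$ and entropy $-\log\varepsilon-(\theta/\varepsilon)\log\theta=h(\varepsilon)/\varepsilon$. The laws $Q^\pm$ are geometric up to relabeling, so $H(Q)=\log2+h(\varepsilon)/\varepsilon$. The probability of $\xi=x$ is $\frac12Q(x)$ for $x\in\{0,1\}$, it is $\frac12Q(x)+\frac12Q(x-1)$ for $x\ge2$, and it is $\frac12Q(x)+\frac12Q(x+1)$ for $x\le-1$. This law is invariant under $x\mapsto1-x$. Given $\xi\ge1$, an event of probability $\frac12$, we have $\xi=1$ with probability $Q(1)=\frac\varepsilon2$ and $\xi=x\ge2$ with probability $\frac\varepsilon2(1+\theta)\theta^{x-2}=(1-\frac\varepsilon2)\,\varepsilon\theta^{x-2}$. So $\xi-2$ is geometric given $\xi\ge2$, and $H(\xi)=\log2+h(\frac\varepsilon2)+(1-\frac\varepsilon2)h(\varepsilon)/\varepsilon$. The function $\varphi(a)=-(1-a)\log(1-a)$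 has $\varphi(0)=0$ and $\varphi''(a)=-1/(1-a)<0$, so $\varphi(\frac\varepsilon2)\ge\frac12\varphi(\varepsilon)$ and
\[
H(\xi)-H(Q)=h(\tfrac\varepsilon2)-\tfrac12h(\varepsilon)=\tfrac\varepsilon2\log2+\varphi(\tfrac\varepsilon2)-\tfrac12\varphi(\varepsilon)\ \ge\ \tfrac\varepsilon2\log2 .
\]

By \eqref{eq:limits}, $\mathrm{Ing}_\infty+\lambda\sigma_\infty\le128(1+\lambda)\varepsilon^2-\frac\varepsilon2\log2$, which is negative for small rational $\varepsilon>0$.
\end{proof}

\begin{remark}
The correlation between $U$ and the sign of $\xi-U$ is essential. If instead $\xi-U\sim Q$ given $U=V=1$ and given $U=V=-1$, then $\sigma_\infty$ is unchanged, $\xi$ has law $\overline Q$, and \eqref{eq:limits} gives $\mathrm{Ing}_\infty=\sigma_\infty/2\ge0$.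
\end{remark}

\section{The eleven graphs}\label{sec:eleven}

\subsection{The collection}
The signs in \eqref{eq:ing} and \eqref{eq:sigma} agree: positive coefficients occur only at the sets in $\mathcal P$ and negative ones only at the sets in $\mathcal S$, where
\[
\mathcal P=\{AC,\,AD,\,BC,\,BD,\,CD\},\qquad \mathcal S=\{C,\,D,\,AB,\,ACD,\,BCD\}.
\]
By Lemma~\ref{lem:sandwich} we want an induced subgraph for each member of $\mathcal P$ and a glued double for each member of $\mathcal S$. The members of $\mathcal P$ are pairs, so the sets $T_e$ can be stored as edge sets. A joint law of four variables is not determined by its pairs, so we add a fifth label $W$, adjacent to the other four, whose vertices will be the elements of $T$. The pair $AB$ needs no edge, and leaving it out keeps the clique number at $4$.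

So let $M=5$, name the labels $A,B,C,D,W$, let $P$ be $K_5$ minus the edge $AB$, and let $R=R(P)$. The collection $\mathcal U$ consists of the following graphs, listed with the names of their coordinates in $\mathbb R^{11}$:
\[
R\ \ (u),\qquad R[F\cup e]\ \ (x_e)\ \text{ for }e\in\mathcal P,\qquad R\sqcup_{F\cup S}R\ \ (z_S)\ \text{ for }S\in\mathcal S .
\]
All are labeled graphs over $R$ with a vertex outside $F$, hence connected; they have between $503$ and $510$ vertices. They are pairwise non-isomorphic, because isomorphisms preserve labels by Lemma~\ref{lem:rigid}(c) and the eleven multisets of labels differ. Replacing $+H(e)$ by $x_e$ and $-H(S)$ by $z_S-2u$ in \eqref{eq:ing} and \eqref{eq:sigma}, we define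
\begin{align*}
\Phi&=\sum_{e\in\mathcal P}x_e+\sum_{S\in\mathcal S}z_S-10u,\\
\Psi&=x_{AC}+x_{AD}+2x_{CD}+z_C+z_D+2z_{ACD}-8u .
\end{align*}

\subsection{From graphs to entropy}

\begin{proposition}\label{prop:valid}
Let $G$ be a graph with $\hom(J;G)>0$ for all $J\in\mathcal U$. Then its log vector satisfies $s\,\Phi+u+\frac{s(s+1)}2\Psi\ge0$ for every integer $s\ge1$.
\end{proposition}

\begin{proof}
Let $X$ be uniform in $\operatorname{Hom}(R;G)$, let $Z$ be its restriction to $F$, and for a set $S$ of labels let $X_S$ be the tuple of images of the label vertices in $S$. Lemma~\ref{lem:sandwich} gives $x_e\ge H(ZX_e)$ and $z_S-2u\ge-H(ZX_S)$. Since $|\mathcal P|=|\mathcal S|$, the terms $H(Z)$ cancel, and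
\[
\Phi\ \ge\ \sum_{e\in\mathcal P}H(X_e|Z)-\sum_{S\in\mathcal S}H(X_S|Z)\ =\ \sum_z\Pr(Z=z)\,\mathrm{Ing}_z,
\]
by (E2) and \eqref{eq:ing}, where $\mathrm{Ing}_z$ is computed for the conditional law of $(X_A,X_B,X_C,X_D)$ given $Z=z$. In \eqref{eq:sigma} the coefficients also sum to $0$, four positive against four negative, so $\Psi\ge\sum_z\Pr(Z=z)\,\sigma_z$ in the same notation. Finally $u=H(X)\ge H(X_C)\ge I(X_C{:}X_D|X_AZ)$, and the last quantity is the average over $z$ of $I(X_C{:}X_D|X_A)$ for the conditional laws. Apply Proposition~\ref{prop:matus} to each conditional law and average.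
\end{proof}

\subsection{From entropy to graphs}

\begin{proposition}\label{prop:realize}
Let $(A,B,C,D)$ have a rational law on finite alphabets. There are graphs $G_N$, for admissible $N$, with $\hom(J;G_N)>0$ for all $J\in\mathcal U$ and such that $\frac1Ny(G_N)$ converges to the vector
\[
u=H(ABCD),\qquad x_e=H(e),\qquad z_S=2H(ABCD)-H(S).
\]
At this vector $\Phi=\mathrm{Ing}$ and $\Psi=\sigma$.
\end{proposition}

\begin{proof}
Let $T$ be the type class of length $N$. Let $G_N$ be the labeled graph over $R$ whose vertices with labels $A,B,C,D,W$ are the elements of disjoint copies of $T_A,T_B,T_C,T_D,T$. Each is joined to the frame as Definition~\ref{def:labeled} requires; each $t\in T$ is joined to its four coordinates; and for $e\in\mathcal P$, two vertices carrying the two labels of $e$ are joined when they form an element of $T_e$.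

We count with Lemma~\ref{lem:rigid}(c). A homomorphism $R[F\cup e]\to G_N$ is an adjacent pair with the labels of $e$, so there are $|T_e|$ of them. A homomorphism $R\to G_N$ sends $W$ to some $t\in T$; the images of $A,B,C,D$ are adjacent to $t$, so they are its coordinates; and the edges $e\in\mathcal P$ are then preserved because $t_e\in T_e$. So $\operatorname{Hom}(R;G_N)$ is in bijection with $T$, and homomorphisms $R\sqcup_{F\cup S}R\to G_N$ correspond to pairs $(t,t')$ with $t_S=t'_S$. By Lemma~\ref{lem:types} there are $|T|^2/|T_S|$ such pairs, and the normalized logarithms converge as stated. Substituting into $\Phi$ and $\Psi$, the multiples of $H(ABCD)$ cancel and \eqref{eq:ing} and \eqref{eq:sigma} remain.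
\end{proof}

\subsection{Non-polyhedrality}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal C=\operatorname{trop}(\mathcal N_{\mathcal U})$. By Proposition~\ref{prop:valid} and Lemma~\ref{lem:cone}, condition (a) of Lemma~\ref{lem:test} holds on $\mathcal C$. Given $\lambda\ge0$, take a law as in Proposition~\ref{prop:laws}. The limit vector of Proposition~\ref{prop:realize} lies in $\mathcal C$, which is a closed cone containing all log vectors, and there $\Phi+\lambda\Psi=\mathrm{Ing}+\lambda\sigma<0$. This is condition (b). So $\mathcal C$ is not polyhedral.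
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:robust}]
Regard $u,\Phi,\Psi$ as functionals on $\mathbb R^{\mathcal U'}$ that depend only on the $\mathcal U$-coordinates. A graph with all $\mathcal U'$-counts positive has all $\mathcal U$-counts positive, so (a) holds on $\mathcal C'=\operatorname{trop}(\mathcal N_{\mathcal U'})$ as before. For (b), the graphs $G_N$ may have no homomorphism from some new graph. Fix $b\ge\max_{J\in\mathcal U'}|V(J)|$ and let $G'_N=G_N\sqcup K_b$. Then all $\mathcal U'$-counts of $G_N'$ are positive. For $J\in\mathcal U$, connectedness and \eqref{eq:union} give $\hom(J;G'_N)=\hom(J;G_N)+\hom(J;K_b)$; as $\hom(J;G_N)\ge1$, the logarithm changes by at most $\log(1+\hom(J;K_b))$, which does not depend on $N$. So $\frac1N(\Phi+\lambda\Psi)(y(G'_N))\to\mathrm{Ing}+\lambda\sigma<0$, and $y(G'_N)\in\mathcal C'$ satisfies (b) for large $N$.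
\end{proof}

\section{Entropy cones as faces}\label{sec:faces}

In Section~\ref{sec:eleven} one bound of Lemma~\ref{lem:sandwich} per set was enough. To see the whole cone $\overline\Gamma{}^*_k$ we use both bounds for every set $S$: the gap $x_S+z_S-2u$ between them is nonnegative, and where it vanishes the entropy equals $x_S$. The difficulty is that for $|S|\ge3$ edges between singleton labels cannot store $T_S$. So we give each $S$ its own label vertex $v_S$, meant to represent the tuple indexed by $S$, and add functionals whose vanishing forces the image of $v_S$ and the images of the $v_i$ $(i\in S)$ to determine each other up to negligible entropy.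

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
\emph{The graphs.} Let $M=2^k-1$, with labels $v_S$ for $\emptyset\ne S\subseteq[k]$ in any order; write $v_i=v_{\{i\}}$. The edges of $P$ are $v_{[k]}v_S$ for $S\ne[k]$ and $v_Sv_i$ for $i\in S$, $|S|\ge2$. The graph $P-v_{[k]}$ is bipartite (singletons against larger sets), so $\omega(P)\le3$. Let $R=R(P)$, and let $\mathcal U_k$ consist of the following labeled graphs over $R$, all connected:
\[
\begin{array}{lll}
\text{graph} & \text{coordinate} & \text{range}\\[2pt]
R & u & \\
F,\quad R\sqcup_FR & x_\emptyset,\ z_\emptyset & \\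
R[F\cup\{v_S\}],\quad R\sqcup_{F\cup\{v_S\}}R & x_S,\ z_S & S\neq\emptyset\\
R[F\cup\{v_S,v_i\}] & x_{S,i} & i\in S,\ |S|\ge2\\
R\sqcup_{F\cup\{v_i:\,i\in S\}}R & z'_S & |S|\ge2
\end{array}
\]
They are pairwise non-isomorphic: $F$ has the fewest vertices, and the others have different multisets of labels. Let $\mathcal C_k=\operatorname{trop}(\mathcal N_{\mathcal U_k})$ and define, for indices in the same ranges,
\begin{gather*}
\phi_\emptyset=x_\emptyset+z_\emptyset-2u,\qquad \phi_S=x_S+z_S-2u,\qquad \phi_{S,i}=x_{S,i}+z_S-2u,\\
\phi'_S=x_S+z'_S-2u+\sum_{i\in S}\phi_{S,i}.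
\end{gather*}

\emph{The face.} Let $G$ have all counts positive, let $X$ be uniform in $\operatorname{Hom}(R;G)$, and put $Z=X|_F$, $V_S=X(v_S)$, $Y_i=V_{\{i\}}$, $Y_S=(Y_i)_{i\in S}$. On the log vector of $G$, Lemma~\ref{lem:sandwich} gives $u=H(X)$ and
\begin{align}
\phi_\emptyset&\ge x_\emptyset-H(Z)\ge0,\qquad \phi_S\ge x_S-H(ZV_S)\ge0,\label{eq:phi1}\\
\phi_{S,i}&\ge H(ZV_SY_i)-H(ZV_S)=H(Y_i|ZV_S)\ge0.\label{eq:phi2}
\end{align}
Expanding $H(ZV_SY_S)$ in two ways gives
\begin{equation}\label{eq:two}
H(ZV_S)-H(ZY_S)=H(V_S|ZY_S)-H(Y_S|ZV_S),
\end{equation}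
and $H(Y_S|ZV_S)\le\sum_{i\in S}H(Y_i|ZV_S)$ by (E3). The sum in the definition of $\phi'_S$ is there to absorb this negative term:
\begin{equation}\label{eq:phi3}
\phi'_S\ge H(ZV_S)-H(ZY_S)+\sum_{i\in S}H(Y_i|ZV_S)\ge H(V_S|ZY_S)\ge0 .
\end{equation}
By Lemma~\ref{lem:cone} all these functionals are nonnegative on $\mathcal C_k$. Let $\phi$ be their sum and $\mathfrak F=\mathcal C_k\cap\{\phi=0\}$. This is an exposed face, on which each of the functionals vanishes.

Define linear maps $\pi:\mathbb R^{\mathcal U_k}\to\mathbb R\times\mathbb R^{2^k-1}$ by $\pi(y)=(x_\emptyset,(x_S-x_\emptyset)_S)$, and $\Lambda$ in the opposite direction by letting $\Lambda(a,g)$ have coordinates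
\begin{equation}\label{eq:lambda}
\begin{gathered}
x_\emptyset=a,\qquad x_S=x_{S,i}=a+g_S,\qquad u=a+g_{[k]},\\
z_\emptyset=2u-a,\qquad z_S=z'_S=2u-a-g_S .
\end{gathered}
\end{equation}
Then $\pi\circ\Lambda$ is the identity and all $\phi$-functionals vanish on the image of $\Lambda$. We show that $\mathfrak F=\Lambda(\mathbb R_{\ge0}\times\overline\Gamma{}^*_k)$; since $\Lambda$ is linear and injective, this proves the theorem.

\emph{$\mathfrak F\subseteq\Lambda(\mathbb R_{\ge0}\times\overline\Gamma{}^*_k)$.} Let $y\in\mathfrak F$. By Lemma~\ref{lem:cone}, $y=\lim_\nu y^{(\nu)}$ with finite sums $y^{(\nu)}=\sum_j\lambda_{\nu j}\,y(G_{\nu j})$, $\lambda_{\nu j}\ge0$. For any entropy $H(\cdot)$ or $H(\cdot|\cdot)$ of the variables above, let $H_\nu$ denote the sum over $j$ of $\lambda_{\nu j}$ times its value for $G_{\nu j}$. All linear relations above hold for $y^{(\nu)}$ and $H_\nu$, and every $\phi$-functional tends to $0$ along $y^{(\nu)}$. By \eqref{eq:phi1}, $H_\nu(Z)\to x_\emptyset$ and $H_\nu(ZV_S)\to x_S$; in particular $x_\emptyset\ge0$. For $|S|\ge2$, \eqref{eq:phi2} gives $H_\nu(Y_S|ZV_S)\to0$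 and \eqref{eq:phi3} gives $H_\nu(V_S|ZY_S)\to0$, so $H_\nu(ZY_S)\to x_S$ by \eqref{eq:two}; for $|S|=1$ this holds because $V_S=Y_S$. Hence $H_\nu(Y_S|Z)\to x_S-x_\emptyset$ for all $S$. By (E2) the vector $(H_\nu(Y_S|Z))_S$ is a nonnegative combination of entropy vectors of conditional laws, so its limit lies in $\overline\Gamma{}^*_k$. Thus $\pi(y)\in\mathbb R_{\ge0}\times\overline\Gamma{}^*_k$. Next, $X$ consists of $Z$ and all $V_S$, so by (E3)
\[
0\le H_\nu(X)-H_\nu(ZY_{[k]})\le\sum_{|S|\ge2}H_\nu(V_S|ZY_{[k]})\le\sum_{|S|\ge2}H_\nu(V_S|ZY_S)\to0,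
\]
which gives $u=x_{[k]}$. The equations $\phi_\emptyset=\phi_S=\phi_{S,i}=\phi'_S=0$ give in turn $z_\emptyset=2u-x_\emptyset$, $z_S=2u-x_S$, $x_{S,i}=2u-z_S=x_S$ and $z'_S=2u-x_S$. Comparing with \eqref{eq:lambda}, $y=\Lambda(\pi(y))$.

\emph{$\Lambda(\mathbb R_{\ge0}\times\overline\Gamma{}^*_k)\subseteq\mathfrak F$.} As $\phi\circ\Lambda=0$, it suffices to show that this set lies in $\mathcal C_k$. Let $g$ be the entropy vector of a rational law and $T$ its type class of length $N$. Let $G_N$ be the labeled graph over $R$ whose vertices with label $v_S$ are the elements of $T_S$ (so $T_{[k]}=T$), in which $t\in T$ is joined to $t_S\in T_S$ for $S\ne[k]$, and $w\in T_S$ is joined to its coordinate $w_i\in T_{\{i\}}$ for $i\in S$, $|S|\ge2$. By Lemma~\ref{lem:rigid}(c), a homomorphism $R\to G_N$ sends $v_{[k]}$ to some $t\in T$ and then $v_S$ to $t_S$, and every such map is a homomorphism because $(t_S)_i=t_i$. So the count for $u$ is $|T|$ and the count for $z_\emptyset$ is $|T|^2$. The counts for $x_S$ and $x_{S,i}$ are $|T_S|$, since $w\in T_S$ has a single neighbor with label $v_i$.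 Two elements $t,t'$ agree at $v_S$, or at all $v_i$ with $i\in S$, exactly when $t_S=t'_S$, so the counts for $z_S$ and $z'_S$ are $|T|^2/|T_S|$ by Lemma~\ref{lem:types}. The count for $x_\emptyset$ is the constant $2n$ by Lemma~\ref{lem:rigid}(a). Therefore $\frac1Ny(G_N)\to\Lambda(0,g)$, and $\Lambda(0,g)\in\mathcal C_k$. On a fixed alphabet rational laws are dense and entropy is continuous, and $\{g:\Lambda(0,g)\in\mathcal C_k\}$ is a closed convex cone; so it contains $\overline\Gamma{}^*_k$.

It remains to find the ray. Let $bR$ be the disjoint union of $b$ copies of $R$. Each $J\in\mathcal U_k$ is connected and $\hom(J;R)\ge1$ through $\chi_J$, so $\hom(J;bR)=b\hom(J;R)$ by \eqref{eq:union}, and $y(bR)/\log b$ tends to the all-ones vector, which is $\Lambda(1,0)$. Hence $\Lambda(a,g)=a\Lambda(1,0)+\Lambda(0,g)\in\mathcal C_k$ for all $a\ge0$ and $g\in\overline\Gamma{}^*_k$.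
\end{proof}

In this sense tropicalized number profiles are at least as complicated as the closed cones of entropy vectors on any number of variables.

\begin{corollary}\label{cor:k4}
For every $k\ge4$ the cone $\operatorname{trop}(\mathcal N_{\mathcal U_k})$ is not polyhedral.
\end{corollary}

\begin{proof}
Read $A,B,C,D$ as $1,2,3,4$, so that $\mathrm{Ing}$, $\sigma$ and $I(C{:}D|A)$ are linear functionals of $g\in\mathbb R^{2^k-1}$. Composing with $\pi$, we regard them as functionals on $\mathbb R^{\mathcal U_k}$ and apply Lemma~\ref{lem:test} to $\mathfrak F$, with these three in place of $\Phi$, $\Psi$ and $u$. Condition (a) holds since Proposition~\ref{prop:matus} extends from entropy vectors to $\overline\Gamma{}^*_k$. Condition (b) holds at $\Lambda(0,g)$, where $g$ is the entropy vector of a law from Proposition~\ref{prop:laws} extended by $k-4$ constant variables. So $\mathfrak F$ is not polyhedral. If $\mathcal C_k$ were polyhedral, then $\mathfrak F=\mathcal C_k\cap\{-\phi\ge0\}$ would be polyhedral too.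
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Grigoriy Blekherman and Annie Raymond,
\emph{A Path Forward: Tropicalization in Extremal Combinatorics},
arXiv:2108.06377 (2021).

\bibitem{ZY}
Zhang and Yeung,
IEEE Trans. Inform. Theory 43 (1997).

\end{thebibliography}
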